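# No layered ideal over the successor of a singular cardinal

## Dense ideals, where the quotient is small

How thin can the quotient of $\mathcal P(\mu^+)$ by an ideal be, when $\mu$ is a singular cardinal? Three ways of being thin matter in this talk: saturated, layered, and dense. The question, taken from Kenta Tsukuura, "Prikry-type forcings after collapsing a huge cardinal", arXiv:2207.04665 (2022), is whether the successor of a singular cardinal can carry a *layered* ideal, possibly relative to large cardinals. For regular $\mu$, Foreman–Magidor–Shelah obtained, by collapsing a huge cardinal, models in which $\mu^+$ carries a layered ideal. For singular $\mu$ the answer will be no, outright in ZFC. We first settle the easier case of dense ideals, for which the negative answer is a theorem of Eskew–Sakai, by an argument that will show us what to do in general.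

**Definition (ideal).** Let $\kappa$ be a regular uncountable cardinal. In these notes an *ideal over $\kappa$* is a family $I\subseteq\mathcal P(\kappa)$, closed under subsets, which is proper ($\kappa\notin I$), $\kappa$-complete (closed under unions of fewer than $\kappa$ members), fine (every bounded subset of $\kappa$ is in $I$), and normal. Write $I^+=\mathcal P(\kappa)\setminus I$ for the family of *positive* sets. Normality means: if $A\in I^+$ and $f:A\to\kappa$ satisfies $f(\alpha)<\alpha$ for all nonzero $\alpha\in A$, then $f$ is constant on some positive subset of $A$.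

The standard example is the nonstationary ideal; its normality is Fodor's lemma. One consequence of $\kappa$-completeness will be used repeatedly: if a positive set is split into fewer than $\kappa$ pieces, then one piece is positive.

The forcing attached to $I$ is $P=\mathcal P(\kappa)/I$ with the least element removed. Its conditions are the classes $[A]$ of positive sets modulo $I$, and $[A]\le[B]$ iff $A\setminus B\in I$. Two conditions $[A],[B]$ are compatible iff $A\cap B\in I^+$: if $[C]$ is below both, then $C\setminus(A\cap B)\in I$, so $A\cap B\in I^+$; conversely $[A\cap B]$ is then a common lower bound.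

**Definition (saturated, dense).** $I$ is *saturated* if every antichain of $P$ has size at most $\kappa$, i.e. $P$ has the $\kappa^+$-chain condition. $I$ is *dense* if $P$ has a dense subset of size $\kappa$.

A dense ideal is saturated: below each member of an antichain choose an element of the dense set; the chosen elements are distinct.

Three facts are behind the special case. The first is about small posets in general and does not mention ideals.

**Lemma 1.** Let $\kappa$ be a regular uncountable cardinal and $R$ a poset with $|R|\le\kappa$. Then $\Vdash_R\mathrm{cf}(\kappa)=|\kappa|$.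

Two examples of what this says. The poset $\mathrm{Col}(\omega,\omega_1)$ has size $\omega_1$, and after forcing with it $\mathrm{cf}(\omega_1)=\omega=|\omega_1|$. If $2^{\omega}\le\omega_2$, then $\mathrm{Col}(\omega_1,\omega_2)$ has size $\omega_2$, and after it $\mathrm{cf}(\omega_2)=\omega_1=|\omega_2|$. The lemma forbids a poset of size $\kappa$ from giving $\kappa$ a short cofinal sequence without also collapsing $\kappa$ to the length of that sequence.

*Proof.* The plan is to turn a short cofinal function into a short surjection. We always have $\mathrm{cf}(\kappa)\le|\kappa|\le\kappa$. So if the lemma fails, there are $r_0\in R$, an ordinal $\eta<\kappa$ and a name $\dot f$ with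
$$r_0\Vdash \dot f:\eta\to\kappa\text{ is cofinal, and }\eta<|\kappa|. \tag{1}$$
Replace $R$ by $\{r\in R: r\le r_0\}$.

**Step 1: every condition leaves some coordinate with $\kappa$ many possible values.** For $r\in R$ and $i<\eta$ put
$$A^r_i=\{\beta<\kappa:\exists s\le r\ \ s\Vdash\dot f(i)=\beta\}.$$
Fix $r$. If $|A^r_i|<\kappa$ for all $i<\eta$, then each $A^r_i$ is bounded in $\kappa$, and since $\eta<\kappa$ and $\kappa$ is regular, $\bigcup_{i<\eta}A^r_i$ is bounded too. But $r$ forces the range of $\dot f$ into this set, contrary to (1). So there is $i$ with $|A^r_i|=\kappa$. Let $R_i=\{r\in R:|A_i^r|=\kappa\}$; we have shown $R=\bigcup_{i<\eta}R_i$.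

**Step 2: recode the values so that all of $\kappa$ remains possible.** We find $c_i:\kappa\to\kappa$ in $V$ with $c_i[A^r_i]=\kappa$ for every $r\in R_i$. If $R_i=\emptyset$, any $c_i$ will do. Otherwise $|R_i\times\kappa|=\kappa$; this is where $|R|\le\kappa$ is used. Enumerate $R_i\times\kappa$ as $\langle(r_\xi,\gamma_\xi):\xi<\kappa\rangle$. By recursion choose
$$\beta_\xi\in A_i^{r_\xi}\setminus\{\beta_\zeta:\zeta<\xi\},$$
which is possible because $|A_i^{r_\xi}|=\kappa>|\xi|$. Put $c_i(\beta_\xi)=\gamma_\xi$ and let $c_i$ be $0$ elsewhere. Given $r\in R_i$ and $\gamma<\kappa$, the pair $(r,\gamma)$ is some $(r_\xi,\gamma_\xi)$, and then $\beta_\xi\in A^r_i$ and $c_i(\beta_\xi)=\gamma$.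

**Step 3: the recoded function is onto.** Let $\dot g$ name the function $i\mapsto c_i(\dot f(i))$ on $\eta$. Given $r\in R$ and $\gamma<\kappa$, choose $i$ with $r\in R_i$, then $\beta\in A^r_i$ with $c_i(\beta)=\gamma$, then $s\le r$ with $s\Vdash\dot f(i)=\beta$. So $s\Vdash\dot g(i)=\gamma$. By density $\dot g$ is forced to be onto $\kappa$, so $|\kappa|\le|\eta|$ is forced, contradicting $\eta<|\kappa|$ in (1). $\square$

The second fact is that forcing with $P$ collapses $\kappa$ when $\kappa=\mu^+$. We state it so that it can be reused for filters that are only partly generic.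

Let $\mu$ be an infinite cardinal, $\kappa=\mu^+$, and $I$ an ideal over $\kappa$. Fix once and for all a sequence $\vec e=\langle e_\alpha:0<\alpha<\kappa\rangle$ of surjections $e_\alpha:\mu\to\alpha$. For $\xi<\mu$ and $\beta<\kappa$ let
$$D_\xi=\{p\in P:\exists A\in p\ \exists\gamma<\kappa\ \forall\alpha\in A\ (\alpha>0\wedge e_\alpha(\xi)=\gamma)\},$$
$$D^\beta=\{p\in P:\exists A\in p\ \exists\xi<\mu\ \forall\alpha\in A\ (\alpha>\beta\wedge e_\alpha(\xi)=\beta)\}.$$

**Lemma 2.** (i) All $D_\xi$ and $D^\beta$ are dense in $P$. (ii) For $p\in D_\xi$ the witness $\gamma$ is unique; call it $w_\xi(p)$. If $p,q\in D_\xi$ are compatible, then $w_\xi(p)=w_\xi(q)$. (iii) In any outer model, let $H\subseteq P$ consist of conditions that are pairwise compatible in $P$, and suppose that $H$ meets every $D_\xi$ and every $D^\beta$. Then $e_H=\{(\xi,w_\xi(p)):\xi<\mu,\ p\in H\cap D_\xi\}$ is a function from $\mu$ onto $\kappa$.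

*Proof.* (i) Let $B\in I^+$. Then $B\setminus\{0\}$ is positive and $\alpha\mapsto e_\alpha(\xi)<\alpha$ is regressive on it, so by normality it is constant on a positive $A\subseteq B\setminus\{0\}$, and $[A]\in D_\xi$. For $D^\beta$: by fineness $B\setminus(\beta+1)$ is positive. For $\alpha$ in it, $\beta\in\alpha=\mathrm{ran}(e_\alpha)$, so $\min\{\xi<\mu:e_\alpha(\xi)=\beta\}$ is defined. This function of $\alpha$ takes at most $\mu<\kappa$ values, so by $\kappa$-completeness it is constant on a positive $A\subseteq B\setminus(\beta+1)$, and $[A]\in D^\beta$.

(ii) Suppose $p,q\in D_\xi$ are compatible (possibly $p=q$) and $A\in p$, $A'\in q$ witness membership with values $\gamma,\gamma'$. Then $A\cap A'$ is positive, hence nonempty, and any $\alpha$ in it gives $\gamma=e_\alpha(\xi)=\gamma'$.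

(iii) By (ii), and because $H$ meets each $D_\xi$, $e_H$ is a function on $\mu$. Given $\beta<\kappa$, pick $q\in H\cap D^\beta$ with witnesses $A,\xi$. All $\alpha\in A$ satisfy $\alpha>\beta\ge0$ and $e_\alpha(\xi)=\beta$, so $q\in D_\xi$ and $w_\xi(q)=\beta$. Hence $e_H(\xi)=\beta$. $\square$

With $H=G$ a generic filter on $P$, this shows that $P$ always collapses $\mu^+$. The third fact says that a saturated quotient does no damage below $\kappa$.

**Lemma 3.** If $I$ is a saturated ideal over $\kappa=\mu^+$, then $P$ preserves every cardinal $\nu\le\mu$.

*Proof.* The idea is to approximate a generic function by ordinary functions $h_\alpha\in V$, one for each $\alpha<\kappa$. Finite $\nu$ are trivial. Suppose $\nu$ is infinite, $0<\eta<\nu$, and $[A]\Vdash\dot g:\eta\to\nu$ is onto. For $i<\eta$ let $\mathcal A_i$ be a maximal antichain below $[A]$ of conditions deciding $\dot g(i)$. By saturation we may enumerate it without repetition as $\{c^i_\xi:\xi<\delta_i\}$ with $\delta_i\le\kappa$. Let $c^i_\xi=[X^i_\xi]$, and let $v_i(c)$ be the value of $\dot g(i)$ decided by $c\in\mathcal A_i$. For $\alpha\in A$ define $h_\alpha:\eta\to\nu$ by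 letting $h_\alpha(i)=v_i(c^i_\xi)$ for the least $\xi$ with $\alpha\in X^i_\xi$, and $h_\alpha(i)=0$ if there is no such $\xi$.

For $\beta<\nu$ let $B_\beta=\{\alpha\in A:\beta\notin\mathrm{ran}(h_\alpha)\}$. We claim $B_\beta\in I$. Otherwise $[B_\beta]\le[A]$ forces $\beta\in\mathrm{ran}(\dot g)$, so for some $i<\eta$ an extension of $[B_\beta]$ forces $\dot g(i)=\beta$. This extension is compatible with some $c^i_\xi$, necessarily with $v_i(c^i_\xi)=\beta$. So $Y=B_\beta\cap X^i_\xi\in I^+$. For $\zeta<\xi$ we have $X^i_\zeta\cap X^i_\xi\in I$, as $\mathcal A_i$ is an antichain. Since $|\xi|<\kappa$, $Y\setminus\bigcup_{\zeta<\xi}X^i_\zeta$ is positive. For $\alpha$ in it, $\xi$ is the least index with $\alpha\in X^i_\xi$, so $h_\alpha(i)=\beta$, contradicting $\alpha\in B_\beta$.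

Since $\nu<\kappa$, $\bigcup_{\beta<\nu}B_\beta\in I$, so some $\alpha\in A$ is outside it. Then $h_\alpha\in V$ maps $\eta<\nu$ onto the cardinal $\nu$, a contradiction. $\square$

**Proposition 4 (the dense case).** If $\mu$ is singular, there is no dense ideal over $\mu^+$.

*Proof.* Let $D\subseteq P$ be dense with $|D|=\kappa$, and let $G$ be $P$-generic. Then $V[G]$ is a generic extension by $D$, so Lemma 1 gives that $\rho=|\kappa|^{V[G]}=\mathrm{cf}(\kappa)^{V[G]}$ is a regular cardinal of $V[G]$. By Lemma 2, $\rho\le\mu$. As $\mu$ is singular in $V$, it is not regular in $V[G]$, so $\rho<\mu$. Then $|\mu|\le|\kappa|=\rho<\mu$ in $V[G]$, so $\mu$ is collapsed. But $I$ is saturated, and this contradicts Lemma 3. $\square$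

Try this on small cases. For $\mu=\aleph_\omega$ the proof says: a poset of size $\aleph_{\omega+1}$ that collapses $\aleph_{\omega+1}$ must make its cardinality some regular $\aleph_n$, and so it must collapse $\aleph_\omega$ as well; but the ideal does not allow that. For $\mu=\omega$ there is no conflict: the extension has $\mathrm{cf}(\omega_1)=|\omega_1|=\omega$, which agrees with Lemma 1.

What changes when $P$ has no small dense subset?

## Layered posets, and where smallness is lost

**Definition (regular suborder).** Let $R\subseteq P$ carry the induced order. $R$ is a *regular suborder* of $P$ if elements of $R$ that are incompatible in $R$ are incompatible in $P$, and every maximal antichain of $R$ is a maximal antichain of $P$.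

A tiny non-example: let $P$ be the set of nonempty subsets of $\{0,1,2\}$ under inclusion and $R=\{\{0,1\},\{1,2\},\{0,1,2\}\}$. The conditions $\{0,1\}$ and $\{1,2\}$ are incompatible in $R$, but $\{1\}$ is below both in $P$. So $R$ is not regular.

**Definition (layered).** Let $\lambda$ be a regular cardinal and $S\subseteq\lambda$ stationary. A poset $Q$ is *$S$-layered* if for all sufficiently large regular $\theta$ there is a club $C\subseteq[H_\theta]^{<\lambda}$ such that for every $M\in C$ with $M\cap\lambda\in S$, $Q\cap M$ is a regular suborder of $Q$. An ideal $I$ over $\mu^+$ is *layered* if $\mathcal P(\mu^+)/I$ is $S$-layered for some stationary $S\subseteq E^{\mu^{++}}_{\mu^+}=\{\alpha<\mu^{++}:\mathrm{cf}(\alpha)=\mu^+\}$.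

An example: for regular uncountable $\lambda$, the poset $Q$ of finite partial functions from $\lambda$ to $2$, ordered by reverse inclusion, is $S$-layered for every stationary $S\subseteq\lambda$. If $M\prec H_\theta$ and $\lambda\in M$, then $Q\cap M$ consists of the $q\in Q$ with $\mathrm{dom}(q)\subseteq M$. Two such functions that are compatible in $Q$ have their union in $Q\cap M$. If $\mathcal A$ is a maximal antichain of $Q\cap M$ and $q\in Q$, then $q\restriction M\in Q\cap M$ is compatible with some $a\in\mathcal A$; as $\mathrm{dom}(a)\subseteq M$, also $q\cup a$ is a function, so $a$ is compatible with $q$.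

**Theorem A.** Let $\mu$ be singular, let $I$ be an ideal over $\mu^+$, and let $S\subseteq\mu^{++}$ be any stationary set, with no restriction on cofinalities. Then $\mathcal P(\mu^+)/I$ is not $S$-layered. In particular, $\mu^+$ carries no layered ideal.

From here on $\mu$ is singular, $\kappa=\mu^+$, $\lambda=\mu^{++}$, $I$ is an ideal over $\kappa$ (saturation is not assumed), and $P=\mathcal P(\kappa)/I$ without its least element.

The first thing to try is the proof of Proposition 4 as it stands. Lemma 2 still applies to $P$. The argument breaks at Lemma 1, and precisely at Step 2 there: the function $c_i$ handles all pairs in $R_i\times\kappa$ in $\kappa$ steps, always with fewer than $\kappa$ values used up. Proposition 4 itself tells us that $P$ is never equivalent to a poset of size $\kappa$ via a dense subset, so Lemma 1 cannot be applied to $P$.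

The way around is to apply Lemma 1 not to $P$ but to a small piece $R=P\cap M$ with $|M|=\kappa$. For this we need three things: that $G\cap R$ is generic for $R$; that the collapse of $\kappa$ already happens in $V[G\cap R]$; and that cardinals $\le\mu$ survive in $V[G\cap R]$. Layering provides the first. We isolate exactly what it provides, one condition at a time.

**Definition (good).** Let $P$ be a poset, $R\subseteq P$ with the induced order, $p\in P$. Say that $p$ is *good for $R$* if $p\Vdash_P$ "$\dot G\cap R$ is a $V$-generic filter on $R$".

If $p$ is good for $R$, so is every $q\le p$. In the example with subsets of $\{0,1,2\}$, a generic filter is generated by a singleton $\{i\}$. For $i=0$ it meets $R$ in $\{\{0,1\},\{0,1,2\}\}$, a generic filter on $R$; the case $i=2$ is symmetric. For $i=1$ it contains all of $R$, which is not a filter on $R$. So $\{0,2\}$ is good for $R$ and $\{1\}$ is not, although $R$ is not a regular suborder: goodness is a local notion.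

**Lemma 5.** If $R$ is a regular suborder of $P$, then every $p\in P$ is good for $R$.

*Proof.* Let $G$ be $P$-generic. First, $G$ meets every dense $D\subseteq R$: let $\mathcal A$ be maximal among the antichains of $R$ contained in $D$. As $D$ is dense in $R$, $\mathcal A$ is a maximal antichain of $R$, hence of $P$, so $G$ meets it. Next, $G\cap R$ is upward closed in $R$. Finally, let $r,s\in G\cap R$, and let $E$ be the set of $t\in R$ that are below both $r$ and $s$, or incompatible in $R$ with $r$, or incompatible in $R$ with $s$. $E$ is dense in $R$: given $u\in R$ compatible with $r$ in $R$, take $u'\le u,r$ in $R$; if $u'$ is compatible with $s$ in $R$, take $u''\le u',s$ in $R$; and if one of these compatibilities fails, $u$ or $u'$ is in $E$. So there is $t\in G\cap E$. As $t,r,s\in G$ are pairwise compatible in $P$, they are pairwise compatible in $R$ by regularity. So $t$ is below $r$ and $s$, and $t\in G\cap R$. $\square$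

## Cardinals up to $\mu$ survive below a good condition

We now want Lemma 3 for $V[G\cap R]$, without saturation. If one starts from a $P$-name for a function, the proof of Lemma 3 stops at the enumeration of $\mathcal A_i$: the antichain may have more than $\kappa$ members, and for an index $\xi\ge\kappa$ the union $\bigcup_{\zeta<\xi}(X_\zeta\cap X_\xi)$ need not be in $I$. But a function in $V[G\cap R]$ has an $R$-name, and an antichain of $R$ has at most $\kappa$ members since $|R|\le\kappa$. The remaining worry is that an antichain of $R$ may be neither an antichain nor maximal when viewed in $P$. Below a good condition this does no harm.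

**Lemma 6.** Let $p^*$ be good for $R\subseteq P$, let $r_0\in R$, and let $p_1\in P$ be below $p^*$ and $r_0$. Let $\mathcal A\subseteq R$ be a set of conditions below $r_0$ that are pairwise incompatible in $R$, such that every $r\in R$ with $r\le r_0$ is compatible in $R$ with a member of $\mathcal A$. Then every generic $G\ni p_1$ contains exactly one member of $\mathcal A$. In particular no $q\le p_1$ is below two distinct members of $\mathcal A$.

*Proof.* Let $G\ni p_1$ and $H=G\cap R$, a $V$-generic filter on $R$ containing $r_0$. The set of $t\in R$ that are below a member of $\mathcal A$ or incompatible in $R$ with $r_0$ is dense in $R$: if $u\in R$ is compatible with $r_0$ in $R$, take $u'\le u,r_0$ in $R$, then $u''\in R$ below $u'$ and a member of $\mathcal A$. So $H$ contains such a $t$. Since $H$ is a filter on $R$ containing $r_0$, $t$ is compatible in $R$ with $r_0$. Thus $t\le c$ for some $c\in\mathcal A$, and $c\in H$. If distinct $c,c'\in\mathcal A$ were in $G$, they would be in the filter $H$, hence compatible in $R$, a contradiction. For the last sentence, consider a generic $G\ni q$. $\square$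

**Lemma 7.** Let $R\subseteq P$, $|R|\le\kappa$, let $p^*\in P$ be good for $R$, and let $\nu\le\mu$ be a cardinal. Then $p^*$ forces that $\nu$ is a cardinal in $V[\dot G\cap R]$.

*Proof.* Finite $\nu$ are trivial, so let $\nu$ be infinite and suppose the lemma fails.

**Step 1: set up names over $R$.** For some generic $G\ni p^*$, with $H=G\cap R$, there are $0<\eta<\nu$ and a surjection from $\eta$ onto $\nu$ in $V[H]$. As $H$ is $V$-generic on $R$, there are an $R$-name $\dot g$ and $r_0\in H$ with $r_0\Vdash_R$ "$\dot g:\eta\to\nu$ is onto". Since $p^*,r_0\in G$, there is $p_1\in P$ with $p_1\le p^*,r_0$. Write $p_1=[A]$.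

For $i<\eta$, the set $C_i$ of $c\in R$ with $c\le r_0$ deciding $\dot g(i)$ is dense below $r_0$ in $R$. Choose $\mathcal A_i\subseteq C_i$ maximal among the subsets of $C_i$ that are pairwise incompatible in $R$. By density of $C_i$, $\mathcal A_i$ is as in Lemma 6. Enumerate it without repetition as $\{c^i_\xi:\xi<\delta_i\}$, $\delta_i\le\kappa$, choose $X^i_\xi$ with $c^i_\xi=[X^i_\xi]$, and let $v_i(c)<\nu$ be the value of $\dot g(i)$ decided by $c$.

**Step 2: define ground model functions.** For $\alpha\in A$ define $h_\alpha:\eta\to\nu$ in $V$ as before: $h_\alpha(i)=v_i(c^i_\xi)$ for the least $\xi<\delta_i$ with $\alpha\in X^i_\xi$, if there is one, and $h_\alpha(i)=0$ otherwise. For $\beta<\nu$ let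
$$B_\beta=\{\alpha\in A:\beta\notin\mathrm{ran}(h_\alpha)\}. \tag{2}$$

**Step 3: each $B_\beta$ is in $I$.** Suppose $B_\beta\in I^+$ and let $q=[B_\beta]\le p_1$. Take a generic $G\ni q$ and $H=G\cap R$. Then $H$ is $V$-generic on $R$ and contains $r_0$, so $\dot g^H$ is onto $\nu$; fix $i<\eta$ with $\dot g^H(i)=\beta$. By Lemma 6, $G$ contains a member $c^i_\xi$ of $\mathcal A_i$. It is in $H$, so $v_i(c^i_\xi)=\beta$. As $q$ and $c^i_\xi$ are both in $G$, they are compatible in $P$, so $Y=B_\beta\cap X^i_\xi\in I^+$.

For $\zeta<\xi$ we have $Y\cap X^i_\zeta\in I$. Otherwise $[Y\cap X^i_\zeta]$ is a condition below $p_1$ and below the two distinct members $c^i_\xi,c^i_\zeta$ of $\mathcal A_i$, contradicting Lemma 6. Since $|\xi|<\kappa$, $\kappa$-completeness makes $Y\setminus\bigcup_{\zeta<\xi}X^i_\zeta$ positive. Pick $\alpha$ in it. The least index of a set $X^i_\zeta$ containing $\alpha$ is $\xi$, so $h_\alpha(i)=v_i(c^i_\xi)=\beta$. This contradicts $\alpha\in B_\beta$ and (2).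

**Step 4: conclude.** As $\nu\le\mu<\kappa$, $\bigcup_{\beta<\nu}B_\beta\in I$, so there is $\alpha\in A$ outside this union. Then $h_\alpha\in V$ maps $\eta<\nu$ onto the cardinal $\nu$, a contradiction. $\square$

**Theorem B.** Let $R\subseteq P$ with $|R|\le\kappa$, and let $p^*\in P$ be good for $R$. Then $p^*$ forces that $V$ and $V[\dot G\cap R]$ have the same cardinals.

*Proof.* Let $G\ni p^*$ be generic and $H=G\cap R$. Every cardinal of $V[H]$ is a cardinal of $V$, so we must show that cardinals of $V$ are preserved. Those $\le\mu$ are preserved by Lemma 7. Those above $\kappa$ are preserved because $|R|\le\kappa$ gives the $\kappa^+$-chain condition. The remaining one is $\kappa$, and here the singularity of $\mu$ enters. Suppose $\kappa$ is not a cardinal in $V[H]$, and let $\rho=|\kappa|^{V[H]}$. Then $\rho<\kappa=\mu^+$, so $\rho\le\mu$. By Lemma 1, applied to $R$, $\rho=\mathrm{cf}(\kappa)^{V[H]}$ is a regular cardinal of $V[H]$. But $\mu$ is singular in $V$, hence not regular in $V[H]$, so $\rho<\mu$. Now $|\mu|\le|\kappa|=\rho<\mu$ in $V[H]$, so $\mu$ is not a cardinal there. This contradicts Lemma 7 with $\nu=\mu$. $\square$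

## The collapse is already visible in $P\cap M$

The next result is a local form of Theorem A, about a single model and a single condition. Recall that $\vec e$ is the sequence of surjections fixed before Lemma 2.

**Theorem C.** Let $\theta$ be a large regular cardinal, and let $M\prec H_\theta$ with $I,\vec e\in M$, $\kappa\subseteq M$ and $|M|=\kappa$. Then no $p^*\in P$ is good for $R=P\cap M$. In particular $P\cap M$ is not a regular suborder of $P$.

*Proof.* Suppose $p^*$ is good for $R$. Let $G\ni p^*$ be generic and $H=G\cap R$.

**Step 1: $H$ meets all the sets of Lemma 2.** The maps $\xi\mapsto D_\xi$ and $\beta\mapsto D^\beta$ are definable in $H_\theta$ from $I$ and $\vec e$. As $\mu\subseteq\kappa\subseteq M$, each $D_\xi$ and each $D^\beta$ belongs to $M$. If $D\in M$ is dense in $P$ and $r\in P\cap M$, then by elementarity $M$ contains some $p\in D$ with $p\le r$. So $D_\xi\cap M$ and $D^\beta\cap M$ are dense in $R$. Since $H$ is $V$-generic on $R$, it meets all of them.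

**Step 2: $\kappa$ is collapsed in $V[H]$.** Members of the filter $H$ are pairwise compatible in $R$, hence in $P$. By Lemma 2(iii), $e_H$ is a surjection from $\mu$ onto $\kappa$. It is defined from $H$ and the functions $w_\xi\in V$, so it lies in $V[H]$, and $\kappa$ is not a cardinal in $V[H]$.

**Step 3: contradiction.** As $|R|\le|M|=\kappa$ and $p^*$ is good for $R$, Theorem B says that $\kappa$ is a cardinal in $V[H]$.

The last sentence of the theorem follows from Lemma 5. $\square$

To get from this to layered ideals we only need to know that a layered poset supplies a model of the required kind.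

**Lemma 8.** Let $S\subseteq\lambda=\kappa^+$ be stationary, $Q$ an $S$-layered poset, $\theta$ a sufficiently large regular cardinal, and $x\in H_\theta$. Then there is $M\prec H_\theta$ with $x\in M$, $\kappa\subseteq M$ and $|M|=\kappa$ such that $Q\cap M$ is a regular suborder of $Q$.

*Proof.* Let $C\subseteq[H_\theta]^{<\lambda}$ be a club witnessing layeredness. The set of $M\in[H_\theta]^{<\lambda}$ with $M\prec H_\theta$ and $\kappa\cup\{\kappa,x\}\subseteq M$ is club, by the Löwenheim–Skolem theorem and unions of elementary chains. Let $C'$ be its intersection with $C$, which is again club. Each $M\in C'$ has $|M|=\kappa$, since $\kappa\subseteq M$ and $|M|<\kappa^+$.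

For $M\in C'$, $M\cap\lambda$ is an ordinal below $\lambda$. Indeed, if $\gamma\in M\cap\lambda$ is nonzero, then by elementarity $M$ contains a surjection $f:\kappa\to\gamma$, and $\kappa\subseteq M$ gives $\gamma=f[\kappa]\subseteq M$. So $M\cap\lambda$ is a transitive set of ordinals of size at most $\kappa$.

Build a $\subseteq$-increasing continuous chain $\langle M_\alpha:\alpha<\lambda\rangle$ in $C'$ with $M_\alpha\cap\lambda\in M_{\alpha+1}$. The sequence $\langle M_\alpha\cap\lambda:\alpha<\lambda\rangle$ is strictly increasing and continuous, so its range is club in $\lambda$ and meets $S$. If $M_\alpha\cap\lambda\in S$, then $M_\alpha\in C$ gives that $Q\cap M_\alpha$ is a regular suborder of $Q$. $\square$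

*Proof of Theorem A.* Suppose $P$ is $S$-layered with $S\subseteq\lambda$ stationary. Apply Lemma 8 to $Q=P$ and $x=(I,\vec e)$. The resulting $M$ satisfies the hypotheses of Theorem C, and $P\cap M$ is a regular suborder of $P$. This contradicts Theorem C. $\square$

For Theorem A alone, Lemma 3 can replace Lemma 7, because an $S$-layered poset $Q$, $S\subseteq\kappa^+$ stationary, has no antichain of size $\kappa^+$. To check this, let $\mathcal A$ be a maximal antichain of $Q$ and take $M$ from Lemma 8 with $x=(Q,\mathcal A)$. By elementarity each $r\in Q\cap M$ has a common lower bound in $Q\cap M$ with some $a\in\mathcal A\cap M$, so $\mathcal A\cap M$ is a maximal antichain of $Q\cap M$, hence of $Q$. Thus $\mathcal A=\mathcal A\cap M$ has size at most $\kappa$. So if $P$ is $S$-layered, Lemma 3 shows that the cardinals $\le\mu$ survive in $V[G]$, hence in $V[G\cap M]\subseteq V[G]$, and the last part of the proof of Theorem B applies. What Lemma 7 adds is that saturation is not needed: in Theorem C, for an arbitrary ideal, one model cannot have even one good condition, whereas layeredness would make *every* condition good for $P\cap M$, for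 all $M$ in a club with $M\cap\lambda\in S$.

## Small regular suborders preserve all cardinals

**Corollary 9.** Every regular suborder of $P$ with a dense subset of size $\le\mu^+$ preserves all cardinals, while $P$ itself collapses $\mu^+$.

*Proof.* Let $R$ be a regular suborder and $D\subseteq R$ dense in $R$ with $|D|\le\kappa$. Then $D$ is a regular suborder of $P$: a maximal antichain of $D$ is maximal in $R$, hence in $P$; and if $d,d'\in D$ are compatible in $P$, they have a common lower bound in $R$, and below it one in $D$. So every $p\in P$ is good for $D$ by Lemma 5. If some $d\in D$ forced over $D$ that a cardinal of $V$ is collapsed, take a $P$-generic $G\ni d$: then $G\cap D$ is generic on $D$ and contains $d$, contradicting Theorem B. Since $D$ is dense in $R$, $R$ preserves all cardinals as well. The statement about $P$ is Lemma 2 with $H=G$. $\square$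

This gives Proposition 4, the theorem of Eskew–Sakai, once more: a dense $D\subseteq P$ with $|D|\le\kappa$ is a dense subset of the regular suborder $P$, so $P$ would preserve all cardinals, and it does not.

## Layered posets that are not quotients, and the role of singularity

In the proof of Theorem A the ideal was used to collapse $\kappa$ and to protect $\mu$. If the second is assumed instead, no ideal is needed.

**Theorem D.** Let $\mu$ be singular, $S\subseteq\mu^{++}$ stationary, and $Q$ an $S$-layered poset preserving $\mu$ as a cardinal. Then $Q$ preserves $\mu^+$.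

*Proof.* Suppose not. Then there are $p\in Q$ and a name $\dot e$ with $p\Vdash$ "$\dot e:\mu\to\kappa$ is onto".

**Step 1: choose the model.** For $\xi<\mu$ let $F_\xi$ be the set of conditions below $p$ deciding $\dot e(\xi)$, and for $\beta<\kappa$ let $F^\beta$ be the set of conditions below $p$ that force $\dot e(\xi')=\beta$ for some $\xi'<\mu$. These sets are dense below $p$. Apply Lemma 8 with $x$ the tuple consisting of $Q$, $p$, $\langle F_\xi:\xi<\mu\rangle$ and $\langle F^\beta:\beta<\kappa\rangle$, to get $M$ with $|M|=\kappa\subseteq M$ and $Q\cap M$ regular in $Q$. Each $F_\xi$ and $F^\beta$ is in $M$, so by elementarity its intersection with $M$ is dense below $p$ in $Q\cap M$.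

**Step 2: $\kappa$ is collapsed in the small extension.** Let $G\ni p$ be $Q$-generic and $H=G\cap M$. By Lemma 5, $H$ is $V$-generic on $Q\cap M$, and $p\in H$, so $H$ meets all $F_\xi$ and $F^\beta$. In $V[H]$ let $e(\xi)$ be the value of $\dot e(\xi)$ decided by the members of $H\cap F_\xi$; there is only one, since members of $H$ are compatible. Given $\beta<\kappa$, some $q\in H\cap F^\beta$ forces $\dot e(\xi')=\beta$ for some $\xi'$, so $q\in F_{\xi'}$ and $e(\xi')=\beta$. So $e:\mu\to\kappa$ is onto and $|\kappa|\le\mu$ in $V[H]$.

**Step 3: $\mu$ is collapsed too.** By Lemma 1 applied to $Q\cap M$, $|\kappa|^{V[H]}$ is regular in $V[H]$. So it is not $\mu$, and it is therefore less than $\mu$. Hence $\mu$ is collapsed in $V[H]\subseteq V[G]$, contrary to the assumption on $Q$. $\square$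

Singularity of $\mu$ cannot be dropped from Theorem D. Suppose $\mu$ is regular and $\mu^{<\mu}\le\mu^+$, and let $Q=\mathrm{Col}(\mu,\mu^+)$, whose conditions are the functions from an ordinal below $\mu$ into $\mu^+$. Each condition is bounded in $\mu^+$, so $|Q|\le\sum_{\delta<\mu^+}|\delta|^{<\mu}\le\mu^+\cdot\mu^{<\mu}=\mu^+$. $Q$ is $S$-layered for every stationary $S\subseteq\mu^{++}$, because for club many $M\in[H_\theta]^{<\mu^{++}}$ we have $Q\subseteq M$ and $Q\cap M=Q$. It is closed under descending sequences of length less than $\mu$, so it preserves $\mu$. And it collapses $\mu^+$. Lemma 1 holds here with $\mathrm{cf}(\kappa)=|\kappa|=\mu$ in the extension: the step "$\rho$ is regular, so $\rho\neq\mu$" is the one that fails.
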